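# Star-shaped Kakeya sets of area below $\frac{(5-2\sqrt2)\pi}{24}$

## 1. Star-shaped Kakeya sets, polar stars, and turning needles

We work in $\mathbb R^2$, write $e(\varphi)=(\cos\varphi,\sin\varphi)$, and let $\mathcal L_2^*$ be two-dimensional Lebesgue outer measure. For measurable sets it is the area. For example, a line segment has $\mathcal L_2^*=0$, so adding finitely many segments to a set does not change its outer measure.

**Definition (star-shaped Kakeya set).** A set $E\subset\mathbb R^2$ is a *star-shaped Kakeya set* if it contains a unit line segment in every direction, and there is a point $O\in E$ such that for every $x\in E$ the segment $Ox$ lies in $E$. No continuous rotation of the segment is required.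

*Examples.* The disk of diameter $1$ is one, with area $\pi/4\approx0.785$. So is the equilateral triangle of height $1$. It is convex, and each vertex is at distance $1$ from the opposite side, so a unit segment issuing from a vertex fits in every direction of the $60^\circ$ angle there. Modulo $180^\circ$, the three angles cover all directions. Its area is $1/\sqrt3\approx0.577$.

**Definition (polar star).** Given a bounded measurable $2\pi$-periodic function $\rho\ge0$, its *polar star* is the set of points with polar coordinates $(r,\varphi)$, $0\le r\le\rho(\varphi)$. It is star-shaped about the origin $O$ and has area $\frac12\int_0^{2\pi}\rho^2\,d\varphi$.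

*Example.* $\rho=\frac12$ gives the disk of diameter $1$, and $\frac12\cdot 2\pi\cdot\frac14=\frac\pi4$.

**Definition (continuous rotation).** A unit needle *can be rotated continuously through $2\pi$ inside $E$* if there are continuous $c:[0,1]\to\mathbb R^2$ and $\vartheta:[0,1]\to\mathbb R$ with $c(1)=c(0)$ and $\vartheta(1)=\vartheta(0)+2\pi$, such that each segment $\{c(s)+\tau e(\vartheta(s)):0\le\tau\le1\}$ lies in $E$.

*Example.* In the disk of diameter $1$, spin a diameter about the center.

## 2. Is $\frac{(5-2\sqrt2)\pi}{24}$ the least possible area?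

How small can $\mathcal L_2^*(E)$ be for a star-shaped Kakeya set? Cunningham (1971) proved $\mathcal L_2^*(E)\ge\pi/108$ for all of them, and this has been improved to $\pi/98$. From above, Cunningham and Schoenberg (1965), generalizing Kakeya's tricuspoid construction, built star-shaped Kakeya sets showing
$$\inf_E\mathcal L_2^*(E)\le\frac{(5-2\sqrt2)\pi}{24}\approx0.284 ,$$
and their construction allows a unit needle to be continuously rotated within the set. The problem, taken from Shaoqi Li, "An improved lower bound for star-shaped Kakeya sets", arXiv:2509.05711 (2025), is to determine whether some star-shaped Kakeya set has area strictly below this number. It does. Throughout, put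
$$\lambda=\sqrt2-1 .$$

**Theorem A.** For every $\eta_0>0$ there is a star-shaped Kakeya set $E$ with
$$\mathcal L_2^*(E)<\pi\Big(\frac{5-2\sqrt2}{24}-\gamma\Big)+\eta_0,\qquad \gamma=\frac{(31-19\sqrt2)\lambda^9}{840}=\frac{57002\sqrt2-80613}{840}\approx1.76\cdot10^{-6}>0 .$$
In particular $\inf_E\mathcal L_2^*(E)\le\frac{(5-2\sqrt2)\pi}{24}-\pi\gamma<\frac{(5-2\sqrt2)\pi}{24}$, and $\pi\gamma\approx5.5\cdot10^{-6}$.

**Theorem B.** The sets in Theorem A can be chosen so that a unit needle can be rotated continuously through $2\pi$ inside them.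

Neither theorem determines the infimum, and $\gamma$ is not claimed to be best possible. Both come from a general upper bound, Theorem C, which we motivate and state next.

## 3. Thin cusps and the inequality that makes a needle fit

Consider polar stars with a large odd number $n$ of equal thin cusps. Put $\delta=\pi/n$, measure angles in units of $\delta$ by $u=\varphi/\delta$, and let the boundary be $r=F(u)$ with $F$ even and $2$-periodic. The cusp tips are at even $u$. Since $n$ is odd, the direction opposite to a tip ($u=0$) is $u=n$, where $F$ takes its value at $u=1$, the smallest one in the stars we shall use.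

Here is the heuristic; the proof follows in Section 4. Take a line in direction $\theta\delta$, $0<\theta<1$, at the small distance $\delta p(\theta)$ from $O$, passing clockwise of $O$. Its point at angle $(\theta-w)\delta$ has radius $\delta p(\theta)/\sin(\delta w)\approx p(\theta)/w$. So in the $(u,r)$-plane the forward half of the line is the curve $r=p(\theta)/(\theta-u)$, $u<\theta$.

To hold the part of this curve with $-1\le u\le 0$, the star needs $F(u)\ge p(\theta)/(\theta+|u|)$. Holding these parts for all $\theta$ leads to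
$$F(u)=R(|u|),\qquad R(d)=\sup_{0<\theta<1}\frac{p(\theta)}{\theta+d}.$$
Now comes a bonus. Since $F$ is even, the star also has $F(u)\ge p(x)/(x+u)$ for $0\le u\le1$ and every $x$. So the line of $\theta$ can be followed forward until it meets the mirror image of the line of some $x$, where
$$\frac{p(\theta)}{\theta-u}=\frac{p(x)}{x+u}.$$
When two fractions are equal, both equal (sum of numerators)/(sum of denominators), so the radius reached is $\frac{p(\theta)+p(x)}{\theta+x}$. Backward, the same picture occurs with $1-\theta$ in place of $\theta$. The needle fits if the two reaches add up to at least $1$.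

**Definition (admissible).** A function $p:[0,1]\to[0,\infty)$ is *admissible* if it is continuous, $p(\theta)=p(1-\theta)$, $p(0)=0$, $p>0$ on $(0,1)$, $\sup_{(0,1)}p(\theta)/\theta<\infty$, and for every $\theta\in(0,1)$ there are $x,z\in(0,1)$ with
$$\frac{p(\theta)+p(x)}{\theta+x}+\frac{p(\theta)+p(z)}{1-\theta+z}\ge1. \tag{1}$$

**Theorem C.** Let $p$ be admissible and $R(d)=\sup_{0<\theta<1}\frac{p(\theta)}{\theta+d}$ for $0\le d\le1$. Then
$$\inf_E\mathcal L_2^*(E)\le\pi\int_0^1R(d)^2\,\mathrm{d}d .$$

*Example (a tent).* Let $p(\theta)=\frac34\min(\theta,1-\theta)$. For $\theta\le\frac12$ take $x=z=\frac12$. The first fraction in (1) is $\frac34$, and the second is $\frac34\cdot\frac{\theta+1/2}{3/2-\theta}\ge\frac34\cdot\frac13=\frac14$. So (1) holds, and for $\theta>\frac12$ it holds by symmetry. The quotient $p(\theta)/(\theta+d)$ is nondecreasing up to $\theta=\frac12$ and decreasing afterwards, so $R(d)=\frac{3}{4}\cdot\frac1{1+2d}$ and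
$$\int_0^1R^2\,\mathrm{d}d=\frac9{16}\cdot\frac12\Big(1-\frac13\Big)=\frac3{16}.$$
This gives the area $\frac{3\pi}{16}\approx0.589$, which is worse than the triangle. A better profile is needed, but first the theorem itself.

## 4. Proof of Theorem C: the cusp stars contain the needles

Let $p$ be admissible. Then $R$ is finite (since $R(0)<\infty$), nonincreasing and positive. Let $F$ be the even $2$-periodic function with $F(u)=R(|u|)$ for $|u|\le1$. It is bounded, and measurable because it is monotone between consecutive integers. Put $q=R(1)=\min F>0$.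

**Step 1: how far the curve of $\theta$ stays below $F$.** This step makes the meeting-point picture exact.

**Lemma 1.** Let $\theta,x\in(0,1)$ and $w_0=\dfrac{p(\theta)(\theta+x)}{p(\theta)+p(x)}$. Then $\dfrac{p(\theta)}w\le F(\theta-w)$ for all $w\ge w_0$.

*Proof.* Put $u=\theta-w$.

- If $-1\le u\le0$, then $w=\theta+|u|$ and $\frac{p(\theta)}w=\frac{p(\theta)}{\theta+|u|}\le R(|u|)=F(u)$.
- If $u<-1$, then $w>1+\theta$, so $\frac{p(\theta)}w\le\frac{p(\theta)}{\theta+1}\le R(1)\le F(u)$.
- If $u>0$, then $u<\theta<1$, and $w\ge w_0$ gives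
$$u\le\theta-w_0=\frac{\theta p(x)-xp(\theta)}{p(\theta)+p(x)} .$$
Clearing denominators, $u\,p(\theta)+u\,p(x)\le\theta p(x)-xp(\theta)$, that is, $p(\theta)(x+u)\le p(x)(\theta-u)$. Here $\theta-u=w>0$ and $x+u>0$, so $\frac{p(\theta)}{w}=\frac{p(\theta)}{\theta-u}\le\frac{p(x)}{x+u}\le R(u)=F(u)$. $\square$

**Step 2: the star and its area.** The curves $p/w$ are only the limits of straight lines, so we enlarge the star by a factor close to $1$. Two elementary facts on $(0,\frac\pi2)$ will be used. First, $y/\sin y$ increases, since its derivative has the sign of $\sin y-y\cos y>0$; hence it is at most $\frac\pi2$ on $(0,\frac\pi2]$. Second, $y\cot y$ decreases, since its derivative has the sign of $\frac12\sin2y-y<0$.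

Let $n\ge5$ be odd, $\delta=\pi/n$, $K=\frac{\pi\max p}{2q}$, with $n$ so large that $\delta K<\frac\pi2$. Put
$$M_n=\frac{\delta K}{\sin\delta K}\ge1,\qquad m_n=2\delta\cot2\delta\le 1 .$$
Both tend to $1$ as $n\to\infty$, and $2\delta<\frac\pi2$ because $n\ge5$. Define, in polar coordinates,
$$E_n=\{(r,\varphi):0\le r\le M_nF(\varphi/\delta)\}.$$
A full turn in $\varphi$ changes $\varphi/\delta$ by $2n$, a multiple of the period $2$, so this is well defined. The set is star-shaped about $O$ and invariant under rotation by $2\delta$ and under $\varphi\mapsto-\varphi$. Its area is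
$$|E_n|=\tfrac12M_n^2\,\delta\int_0^{2n}F(u)^2\,du=\tfrac12M_n^2\,\delta\cdot 2n\int_0^1R^2\,\mathrm{d}d=\pi M_n^2\int_0^1R^2\,\mathrm{d}d. \tag{2}$$

**Step 3: polar coordinates along the needle's line.** Fix $\theta\in(0,1)$, put $P=\delta p(\theta)$, $\vartheta=\theta\delta$, and consider the line of points $P\,e(\vartheta-\frac\pi2)+t\,e(\vartheta)$, $t\in\mathbb R$.

- A point with $t>0$ has polar angle $\vartheta-\delta w$, where $\delta w=\arctan(P/t)$. So $\varphi/\delta=\theta-w$, $r=P/\sin\delta w$, $t=P\cot\delta w$.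
- A point with $t<0$ equals $P\,e((\vartheta-\pi)+\frac\pi2)+|t|\,e(\vartheta-\pi)$, so its polar angle is $\vartheta-\pi+\delta w$ with $\delta w=\arctan(P/|t|)$. So $\varphi/\delta=\theta+w-n$, $r=P/\sin\delta w$, $|t|=P\cot\delta w$. Since $n-1$ is even and $F$ is $2$-periodic and even,
$$F(\theta+w-n)=F(\theta+w-1)=F((1-\theta)-w).$$
- The point $t=0$ corresponds to $w=n/2$ in both descriptions.

**Step 4: the line stays in $E_n$ over a length at least $m_n$.** Take $x,z$ from (1) and put
$$a=\frac{p(\theta)+p(x)}{\theta+x},\quad w_f=\frac{p(\theta)}a,\qquad b=\frac{p(\theta)+p(z)}{1-\theta+z},\quad w_b=\frac{p(\theta)}b .$$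
Then $w_f<\theta+x<2$, and likewise $w_b<2$; also $2<n/2$. Lemma 1 for $(\theta,x)$ gives $p(\theta)/w\le F(\theta-w)$ for $w\ge w_f$. Lemma 1 for $(1-\theta,z)$, with $p(1-\theta)=p(\theta)$, gives $p(\theta)/w\le F((1-\theta)-w)$ for $w\ge w_b$. These are exactly the values of $F$ at the forward and backward points of Step 3.

For such $w$ with $\delta w\le\frac\pi2$, the point has radius
$$r=\frac{\delta p(\theta)}{\sin\delta w}=\frac{p(\theta)}w\cdot\frac{\delta w}{\sin\delta w}.$$

- If $w\le K$, the second factor is at most $M_n$, so $r\le M_nF$ at that point.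
- If $w>K$, the second factor is at most $\frac\pi2$, so $r\le\frac\pi2\cdot\frac{\max p}{K}=q\le M_nF$ at that point.

Hence $E_n$ contains the part $-t_b\le t\le t_f$ of the line, where
$$t_f=P\cot\delta w_f=a\cdot\delta w_f\cot(\delta w_f),\qquad t_b=b\cdot\delta w_b\cot(\delta w_b).$$
Since $\delta w_f,\delta w_b\le2\delta<\frac\pi2$ and $y\cot y$ decreases, $t_f\ge m_na$ and $t_b\ge m_nb$. By (1) the length is $t_f+t_b\ge m_n(a+b)\ge m_n$.

**Step 5: the remaining directions, and scaling.** So $E_n$ contains segments of length $m_n$ in all directions $\theta\delta$ with $0<\theta<1$. By the reflection and the rotations by $2\delta$, it contains them in all directions except possibly integer multiples of $\delta$. Directions count modulo $\pi=n\delta$, and since $n$ is odd, every integer is congruent modulo $n$ to an even one. So the missing directions are among the $2j\delta$. Add to $E_n$ the radial unit segments from $O$ at the angles $2j\delta$: the set stays star-shaped, and the area does not change. Dilating by $1/m_n\ge1$ gives a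 star-shaped Kakeya set of area $\pi(M_n/m_n)^2\int_0^1R^2\,\mathrm{d}d$, which tends to $\pi\int_0^1R^2\,\mathrm{d}d$. $\square$

## 5. The parabola $p_0=k\theta(1-\theta)$ gives exactly $\frac{5-2\sqrt2}{24}$

The natural first profile to try after the tent is a parabola $k\theta(1-\theta)$. We use throughout
$$\lambda^2=1-2\lambda,\qquad 1+\lambda=\sqrt2,\qquad 1-\lambda=\sqrt2\,\lambda,\qquad 1+\lambda^2=2(1-\lambda)=2\sqrt2\,\lambda .$$

**Which $x$ is best.** For the parabola,
$$\frac{p(\theta)+p(x)}{\theta+x}=k\Big(1-\frac{\theta^2+x^2}{\theta+x}\Big).$$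
The derivative of $\frac{\theta^2+x^2}{\theta+x}$ in $x$ has the sign of $x^2+2\theta x-\theta^2$, which is negative for $0<x<\lambda\theta$ and positive for $x>\lambda\theta$. So the best choice is $x=\lambda\theta$. There $\frac{\theta^2+x^2}{\theta+x}=\frac{(1+\lambda^2)\theta}{\sqrt2}=2\lambda\theta$, and the forward reach is $k(1-2\lambda\theta)$. Likewise $z=\lambda(1-\theta)$ is best, with reach $k(1-2\lambda(1-\theta))$. The sum is $2k(1-\lambda)$ for every $\theta$. It equals $1$ exactly for
$$k=\frac1{2(1-\lambda)}=\frac1{2\sqrt2\,\lambda}=\frac{2+\sqrt2}4 .$$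
With this $k$, $p_0=k\theta(1-\theta)$ is admissible, and even with the best $x,z$ there is equality in (1) at every $\theta$.

**Its area.** The derivative of $\frac{\theta(1-\theta)}{\theta+d}$ has the sign of $d-2d\theta-\theta^2$. For $0<d\le 1$ the maximum is therefore at $\theta=\sqrt{d^2+d}-d$. At the maximum the quotient $p_0/(\theta+d)$ equals $p_0'(\theta)=k(1-2\theta)$, so
$$R(d)=k\big(1+2d-2\sqrt{d^2+d}\,\big)=k(\sqrt{1+d}-\sqrt d)^2 .$$
This also holds for $d=0$, as $\sup(1-\theta)=1$. Squaring the middle form,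
$$\int_0^1R^2\,\mathrm{d}d=k^2\int_0^1\big(1+8d+8d^2-4(1+2d)\sqrt{d^2+d}\,\big)\mathrm{d}d=k^2\Big(\frac{23}3-\frac83\cdot2\sqrt2\Big)=\frac{3+2\sqrt2}{8}\cdot\frac{23-16\sqrt2}{3}=\frac{5-2\sqrt2}{24}.$$
The parabola reproduces exactly the constant of Cunningham and Schoenberg.

**Lowering the parabola fails.** To get a smaller $R$, one first tries to lower $p_0$ somewhere. Let $p\le p_0$ with $p(\theta_*)<p_0(\theta_*)$ for some $\theta_*\in(0,1)$. For all $x,z\in(0,1)$ the left side of (1) at $\theta_*$ is then strictly smaller than the same expression for $p_0$, which is at most $1$. So (1) fails at $\theta_*$ for every choice of $x,z$, and no admissible function lies below $p_0$ without being equal to it. Any improvement must raise $p_0$ in some places in order to lower it in others. Two facts decide where: a linear form of (1), and a formula for the area.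

**The linear form of (1).** For any $p$, the choice $x=\lambda\theta$, $z=\lambda(1-\theta)$ gives denominators $\sqrt2\,\theta$ and $\sqrt2(1-\theta)$. Multiplying (1) by $\sqrt2\,\theta(1-\theta)$ shows that, for this choice, (1) is equivalent to
$$T[p](\theta):=p(\theta)+(1-\theta)\,p(\lambda\theta)+\theta\,p(\lambda(1-\theta))\ \ge\ \sqrt2\,\theta(1-\theta), \tag{3}$$
which is linear in $p$. For $p_0$ there is equality:
$$T[p_0]=k\theta(1-\theta)\big[1+\lambda(1-\lambda\theta)+\lambda(1-\lambda(1-\theta))\big]=k\theta(1-\theta)(1+2\lambda-\lambda^2)=4k\lambda\,\theta(1-\theta)=\sqrt2\,\theta(1-\theta).$$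
So $p_0+\varepsilon h$ with $\varepsilon>0$ satisfies (3) as soon as $T[h]\ge0$.

## 6. Only the profile on $(0,\lambda]$ enters the area

For $p_0$ the maximizers $\sqrt{d^2+d}-d$ never exceed $\lambda$, their value at $d=1$. So there should be room to raise the profile on the middle range $[\lambda,1-\lambda]$ at no cost. The next lemma says how much, and gives the area. From now on
$$q=k\lambda^2,\qquad\text{so}\qquad p_0'(\lambda)=k(1-2\lambda)=q,\qquad p_0(\lambda)=k\lambda(1-\lambda)=\sqrt2\,k\lambda^2=(1+\lambda)q .$$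

**Lemma 2.** Let $p:[0,1]\to[0,\infty)$ be continuous with $p(\theta)=p(1-\theta)$ and $p(0)=0$. Suppose that on $[0,\lambda]$ it is $C^1$ (one-sided at the ends) and piecewise $C^2$ with $p''\le0$ off finitely many points, that $p'(\lambda^-)=q$ and $p(\lambda)=(1+\lambda)q$, and that $p(\theta)\le q(1+\theta)$ for $\lambda\le\theta\le\frac12$. Then $R(0)=p'(0)$, $R(1)=q$, and
$$\int_0^1R^2\,\mathrm{d}d=\int_0^\lambda p'^2\,d\theta-p(\lambda)\,q .$$

*Proof.* Let $0\le d\le1$.

**Step 1: discard $\theta>\lambda$.** For $\theta\ge\frac12$, $\frac{p(\theta)}{\theta+d}\le\frac{p(1-\theta)}{1-\theta+d}$, since $1-\theta\le\theta$. For $\lambda\le\theta\le\frac12$,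
$$\frac{p(\theta)}{\theta+d}\le\frac{q(1+\theta)}{\theta+d}\le\frac{q(1+\lambda)}{\lambda+d}=\frac{p(\lambda)}{\lambda+d},$$
because $\frac{1+\theta}{\theta+d}$ is nonincreasing in $\theta$ when $d\le1$. So $R(d)$ is the supremum over $\theta\in(0,\lambda]$.

**Step 2: locate the maximizer.** On $[0,\lambda]$, $p'$ is continuous and nonincreasing with last value $q$, so $p'\ge q>0$. The derivative of $\frac{p}{\theta+d}$ has the sign of $G_d(\theta)=p'(\theta)(\theta+d)-p(\theta)$. This is continuous with $G_d'=p''(\theta)(\theta+d)\le0$ off the breakpoints, hence nonincreasing. Put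
$$D(\theta)=\frac{p(\theta)}{p'(\theta)}-\theta\quad(0\le\theta\le\lambda),\qquad D'=-\frac{p\,p''}{p'^2}\ge0\ \text{ off the breakpoints.}$$
So $D$ is continuous and nondecreasing, with $D(0)=0$ and $D(\lambda)=(1+\lambda)-\lambda=1$; it maps $[0,\lambda]$ onto $[0,1]$. If $\theta>0$ and $d=D(\theta)$, then $G_d(\theta)=0$, so $\theta$ is a maximizer and $R(d)=\frac{p(\theta)}{\theta+d}=p'(\theta)$. Also $R(0)=\sup_{(0,\lambda]}p(\theta)/\theta=p'(0)$ by concavity. Thus $R(D(\theta))=p'(\theta)$ for all $\theta\in[0,\lambda]$. In particular $R(1)=p'(\lambda^-)=q$.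

**Step 3: change variables.** First, $R$ is continuous. Indeed, if $d_j\to d$, write $d_j=D(\theta_j)$. Every subsequence has a further one along which $\theta_j\to\theta_*$, so $D(\theta_*)=d$ and $R(d_j)=p'(\theta_j)\to p'(\theta_*)=R(d)$. Since $R^2$ is continuous and $D$ is continuous and piecewise $C^1$, ordinary substitution on each piece gives
$$\int_0^1R^2\,\mathrm{d}d=\int_0^\lambda p'^2D'\,d\theta=-\int_0^\lambda p\,p''\,d\theta=-p(\lambda)q+\int_0^\lambda p'^2\,d\theta ,$$
the last equality by parts, with $p(0)=0$. $\square$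

**Check on $p_0$.** The hypotheses hold: the end values were computed above, and for all $\theta$
$$q(1+\theta)-p_0(\theta)=k\big(\theta^2-(1-\lambda^2)\theta+\lambda^2\big)=k(\theta^2-2\lambda\theta+\lambda^2)=k(\theta-\lambda)^2\ge0 . \tag{4}$$
Using the form $-\int_0^\lambda p_0p_0''$ and $k\lambda=\frac1{2\sqrt2}$,
$$A_0:=2k^2\Big(\frac{\lambda^2}2-\frac{\lambda^3}3\Big)=k^2\lambda^2\Big(1-\frac{2\lambda}3\Big)=\frac18\Big(1-\frac{2\lambda}3\Big)=\frac{5-2\sqrt2}{24},$$
in agreement with Section 5.

**What a good perturbation must do.** Let $p=p_0+\varepsilon h$ satisfy the lemma, with $h$ a $C^1$ function on $[0,\lambda]$ such that $h(0)=h(\lambda)=h'(\lambda^-)=0$. The term $p(\lambda)q$ does not change, and $\int_0^\lambda p_0'h'=-\int_0^\lambda p_0''h=2k\int_0^\lambda h$. Therefore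
$$A:=\int_0^1R^2\,\mathrm{d}d=A_0+4k\varepsilon\int_0^\lambda h\,d\theta+\varepsilon^2\int_0^\lambda h'^2\,d\theta . \tag{5}$$
So we want $T[h]\ge0$ everywhere but $\int_0^\lambda h<0$. On $[\lambda,\frac12]$, raising $p_0$ is free up to the slack $k(\theta-\lambda)^2$ in (4).

## 7. Lower on $(\lambda^2,\lambda-\lambda^2)$, raise on its $\lambda$-copy and in the middle

Suppose we lower $h$ at a point $y\in(0,\lambda)$. In $T[h](\theta)$ this is felt at $\theta=y$, at $\theta=y/\lambda$ (through $h(\lambda\theta)$) and at $\theta=1-y/\lambda$ (through $h(\lambda(1-\theta))$). Each of these must be repaired.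

- The last two points lie in the free range $(\lambda,1-\lambda)$ exactly when $\lambda^2<y<\lambda-\lambda^2$. For such $y$ we repair by raising $h$ there, without cost.
- At $\theta=y$ itself, $T[h](y)=h(y)+(1-y)h(\lambda y)+y\,h(\lambda(1-y))$. We repair by raising $h$ at $\lambda y$, which does cost area. If $h(y)=-(1-y)\psi(y)$, we need $h(\lambda y)=\psi(y)$. But the map $y\mapsto\lambda y$ contracts lengths by $\lambda$, so the net change of $\int_0^\lambda h$ is $\int(-(1-y)+\lambda)\psi(y)\,dy$. This is negative, because $y<\lambda$ gives $1-y-\lambda>1-2\lambda=\lambda^2>0$.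

The bump $\psi$ should vanish to second order at the ends of the interval, so that $h$ is $C^1$ and the raise in the middle fits under the slack $k(\theta-\lambda)^2$.

**The perturbation.** Put
$$\alpha=\lambda^2,\quad\beta=\lambda-\lambda^2,\quad L=\beta-\alpha=\lambda(1-2\lambda)=\lambda^3,\quad J_1=(\alpha,\beta),\quad J_2=(\lambda\alpha,\lambda\beta).$$
Numerically $\lambda\alpha\approx0.071$, $\lambda\beta\approx0.101$, $\alpha\approx0.172$, $\beta\approx0.243$, $\lambda\approx0.414$, so
$$0<\lambda\alpha<\lambda\beta<\alpha<\beta<\lambda<\tfrac12,\qquad\alpha+\beta=\lambda .$$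
On $[\alpha,\beta]$ let $\psi(y)=(y-\alpha)^2(\beta-y)^2$, which is symmetric about $\frac\lambda2$. Define $h$ on $[0,\frac12]$ by
$$h(y)=-(1-y)\psi(y)\ (y\in J_1),\qquad h(\lambda y)=\psi(y)\ (y\in J_1),\qquad h(\theta)=[1-2\lambda\theta(1-\theta)]\,\psi(\lambda\theta)\ (\lambda\le\theta\le\tfrac12),$$
and $h=0$ elsewhere on $[0,\frac12]$; extend by $h(1-\theta)=h(\theta)$. The third formula makes sense because $\lambda\theta\in[\alpha,\frac\lambda2]$ there, and it vanishes at $\theta=\lambda$. So $h$ is continuous on $[0,1]$. It is $C^1$ on $[0,\lambda]$, since $\psi$ and $\psi'$ vanish at $\alpha$ and $\beta$; it vanishes near $0$ and on $[\beta,\lambda]$. Finally put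
$$p=p_0+\varepsilon h,\qquad\varepsilon L^2=c:=k\lambda^2=\frac{2-\sqrt2}4 . \tag{6}$$
Step 2 below shows that this is the largest $\varepsilon$ for which $p$ is concave on $J_2$.

**Step 1: $T[h]\ge0$, so $p$ satisfies (3).** For symmetric $h$, $T[h](1-\theta)=T[h](\theta)$, so let $0<\theta\le\frac12$.

*Case $0<\theta<\lambda$.* Then $\lambda(1-\theta)\in(\lambda-\lambda^2,\lambda)=(\beta,\lambda)$, where $h=0$. Also $\lambda\theta\in(0,\alpha)$, so $h(\lambda\theta)\ne0$ only if $\lambda\theta\in J_2$, i.e. $\theta\in J_1$.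

- If $\theta\in J_1$: $T[h](\theta)=-(1-\theta)\psi(\theta)+(1-\theta)\psi(\theta)=0$.
- If $\theta\in J_2$: then $\theta\notin J_1$, so $T[h](\theta)=h(\theta)=\psi(\theta/\lambda)\ge0$.
- Otherwise $T[h](\theta)=0$.

*Case $\lambda\le\theta\le\frac12$.* Then $\lambda\theta\in[\alpha,\frac\lambda2]$ and $\lambda(1-\theta)=\lambda-\lambda\theta\in[\frac\lambda2,\beta]$. These points are symmetric about $\frac\lambda2$, so $\psi(\lambda(1-\theta))=\psi(\lambda\theta)$. On all of $[\alpha,\beta]$ we have $h=-(1-y)\psi$ (both sides vanish at the ends). Hence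
$$(1-\theta)h(\lambda\theta)+\theta h(\lambda(1-\theta))=-\big[(1-\theta)(1-\lambda\theta)+\theta(1-\lambda(1-\theta))\big]\psi(\lambda\theta)=-[1-2\lambda\theta(1-\theta)]\psi(\lambda\theta)=-h(\theta),$$
and $T[h](\theta)=0$.

By linearity $T[p]=T[p_0]+\varepsilon T[h]\ge\sqrt2\,\theta(1-\theta)$ on $(0,1)$.

**Step 2: $p$ is concave on $[0,\lambda]$.** Since $p_0''=-2k$, we need $\varepsilon h''\le2k$ off the breakpoints $\lambda\alpha,\lambda\beta,\alpha,\beta$. With $t=y-\alpha\in[0,L]$ we have $\psi=t^2(L-t)^2$, so
$$\psi'=2t(L-t)(L-2t),\quad|\psi'|\le2\cdot\frac{L^2}4\cdot L=\frac{L^3}2,\qquad\psi''=2(L^2-6Lt+6t^2)\in[-L^2,2L^2],$$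
with the minimum at $t=\frac L2$ and the maximum at $t=0,L$.

- On $J_2$, $h(s)=\psi(s/\lambda)$, so $\varepsilon h''=\varepsilon\psi''/\lambda^2\le2\varepsilon L^2/\lambda^2=2c/\lambda^2=2k$. The bound is attained in the limit at the ends of $J_2$, so no larger $\varepsilon$ would do.
- On $J_1$, $h''=-(1-y)\psi''+2\psi'\le L^2+L^3\le2L^2$, so $\varepsilon h''\le2c=2k\lambda^2<2k$.

Elsewhere on $[0,\lambda]$, $h''=0$. Thus $p''\le0$ off the breakpoints.

**Step 3: the end data are those of $p_0$.** On $[\beta,\lambda]$ we have $p=p_0$, so $p'(\lambda^-)=q$ and $p(\lambda)=(1+\lambda)q$. Near $0$, $p=p_0$, so $p(0)=0$ and $p'(0)=k$.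

**Step 4: the middle range stays under $q(1+\theta)$.** For $\lambda\le\theta\le\frac12$ we have $0\le1-2\lambda\theta(1-\theta)\le1$ and $0<\beta-\lambda\theta\le\beta-\alpha=L$. Hence
$$\varepsilon h(\theta)\le\varepsilon\psi(\lambda\theta)=\varepsilon(\lambda\theta-\lambda^2)^2(\beta-\lambda\theta)^2\le\varepsilon L^2\lambda^2(\theta-\lambda)^2=k\lambda^4(\theta-\lambda)^2\le k(\theta-\lambda)^2 .$$
By (4), $p(\theta)\le q(1+\theta)$.

**Step 5: $p$ is admissible and Lemma 2 applies.** By Steps 2 and 3, $p'\ge q>0$ on $[0,\lambda]$, so $p>0$ on $(0,\lambda]$. On $[\lambda,\frac12]$, $h\ge0$, so $p\ge p_0>0$. By symmetry $p>0$ on $(0,1)$. Near $0$, $p=p_0$, so $\sup p(\theta)/\theta<\infty$. Continuity and symmetry are clear, and (1) holds with $x=\lambda\theta$, $z=\lambda(1-\theta)$ by Step 1. So $p$ is admissible. The hypotheses of Lemma 2 are Steps 2–4, and (5) holds.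

## 8. The two integrals in (5), and Theorem A

**First-order term.** By the substitution $t=Ls$, $\int_\alpha^\beta\psi=L^5\int_0^1s^2(1-s)^2\,ds=\frac{L^5}{30}$. On $J_2$ substitute $s=\lambda y$. Since $\psi$ is symmetric about $\frac\lambda2$, the factor $y$ averages to $\frac\lambda2$:
$$\int_0^\lambda h\,d\theta=\int_{J_1}\big(-(1-y)+\lambda\big)\psi(y)\,dy=-\Big(1-\frac{3\lambda}2\Big)\frac{L^5}{30}=-\frac{5-3\sqrt2}{60}\,L^5<0 .$$

**Second-order term.** With $t=Ls$ and $(1-2s)^2=1-4s(1-s)$,
$$\int_{J_1}\psi'^2=4L^7\int_0^1s^2(1-s)^2\big(1-4s(1-s)\big)\,ds=4L^7\Big(\frac1{30}-\frac4{140}\Big)=\frac{4L^7}{210}=\frac{2L^7}{105},$$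
using $\int_0^1s^3(1-s)^3\,ds=\frac1{140}$. On $J_1$,
$$\int_{J_1}\big[((1-y)\psi)'\big]^2=\int_{J_1}\big[(1-y)^2\psi'^2-(1-y)(\psi^2)'+\psi^2\big]=\int_{J_1}(1-y)^2\psi'^2\le\frac{2L^7}{105},$$
because integrating by parts, $-\int_{J_1}(1-y)(\psi^2)'=-\int_{J_1}\psi^2$. On $J_2$, $h'(s)=\frac1\lambda\psi'(s/\lambda)$, so $\int_{J_2}h'^2=\frac1\lambda\int_{J_1}\psi'^2=(1+\sqrt2)\frac{2L^7}{105}$. Altogether
$$\int_0^\lambda h'^2\,d\theta\le(2+\sqrt2)\frac{2L^7}{105}.$$

**Putting them together.** We have $\varepsilon=c/L^2$, $4k=2+\sqrt2$, $(2+\sqrt2)c=\frac12$ and $L^3=\lambda^9$. So (5) gives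
$$A\le A_0-\frac{L^3}2\cdot\frac{5-3\sqrt2}{60}+\frac{L^3}2\cdot\frac{2c}{105}=A_0-\frac{L^3}2\Big(\frac{5-3\sqrt2}{60}-\frac{2-\sqrt2}{210}\Big).$$
The bracket is $\frac{7(5-3\sqrt2)-2(2-\sqrt2)}{420}=\frac{31-19\sqrt2}{420}$. Hence
$$A\le\frac{5-2\sqrt2}{24}-\frac{(31-19\sqrt2)\lambda^9}{840}=\frac{5-2\sqrt2}{24}-\gamma .$$
Here $\gamma>0$ because $31^2=961>722=(19\sqrt2)^2$. For the second form of $\gamma$: $\lambda^3=5\sqrt2-7$, $\lambda^6=99-70\sqrt2$, so $\lambda^9=985\sqrt2-1393$, and
$$(31-19\sqrt2)(985\sqrt2-1393)=(30535+26467)\sqrt2-(43183+37430)=57002\sqrt2-80613 .$$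

**Proof of Theorem A.** Section 4 applied to the admissible function $p$ gives star-shaped Kakeya sets of area $\pi(M_n/m_n)^2A\to\pi A\le\pi\big(\frac{5-2\sqrt2}{24}-\gamma\big)$. For $n$ large and odd the area is below $\pi\big(\frac{5-2\sqrt2}{24}-\gamma\big)+\eta_0$. In particular, for all large odd $n$ it is below $\frac{(5-2\sqrt2)\pi}{24}$. $\square$

## 9. Turning the needle inside $E_n$: proof of Theorem B

Use the $p$ of Section 7 with $x=\lambda\theta$, $z=\lambda(1-\theta)$ in the construction of $E_n$ in Section 4. The segments found there vary with $\theta$; we check that they do so continuously, including at $\theta=0$ and $\theta=1$, and then join the pieces. The number $q=k\lambda^2$ equals $R(1)$ by Lemma 2, so it agrees with the $q$ of Section 4. Also $R(0)=p'(0)=k$.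

**Step 1: the reaches are continuous up to the ends.** For $0<\theta\le1$ put
$$a(\theta)=\frac{p(\theta)+p(\lambda\theta)}{\sqrt2\,\theta},\qquad w_f(\theta)=\frac{p(\theta)}{a(\theta)}=\frac{\sqrt2\,\theta\,p(\theta)}{p(\theta)+p(\lambda\theta)} .$$
Both are continuous, since $p(\lambda\theta)>0$. As $\theta\to0$, $0\le w_f\le\sqrt2\,\theta\to0$ and $a\to\frac{k(1+\lambda)}{\sqrt2}=k$. At $\theta=1$, $p(1)=0$ gives $w_f(1)=0$ and $a(1)=\frac{p(\lambda)}{\sqrt2}=q$. So, with $y\cot y:=1$ at $y=0$,
$$t_f(\theta)=a(\theta)\cdot\delta w_f(\theta)\cot(\delta w_f(\theta))$$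
extends continuously to $[0,1]$ with $t_f(0)=k$, $t_f(1)=q$. Since $p(1-\theta)=p(\theta)$, the backward quantities are $b(\theta)=a(1-\theta)$, $w_b(\theta)=w_f(1-\theta)$. Hence $t_b(\theta)=t_f(1-\theta)$, also continuous on $[0,1]$.

**Step 2: the segments lie in $E_n$, including the two end segments.** For $0\le\theta\le1$ let
$$I_\theta=\{\delta p(\theta)\,e(\theta\delta-\tfrac\pi2)+t\,e(\theta\delta):-t_b(\theta)\le t\le t_f(\theta)\}.$$
For $0<\theta<1$, Step 4 of Section 4 shows $I_\theta\subset E_n$ with length at least $m_n$. The segment $I_0$ passes through $O$ and reaches radius $t_f(0)=k=R(0)=F(0)$ at angle $0$, and radius $t_b(0)=q=R(1)=F(1)=F(n)$ at angle $\pi=n\delta$. Since $M_n\ge1$, $I_0\subset E_n$. Its length is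
$$k+q=k(1+\lambda^2)=2k(1-\lambda)=1\ge m_n .$$
The segment $I_1$ passes through $O$ in direction $e(\delta)$. It reaches radius $q=F(1)$ at angle $\delta$ and radius $k=F(0)=F(n+1)$ at angle $\delta+\pi$. So $I_1\subset E_n$, again with length $1$.

**Step 3: the motion for $\theta\in[0,1]$.** Let $N_\theta\subset I_\theta$ be the part $t_f(\theta)-m_n\le t\le t_f(\theta)$. It lies in $I_\theta$ because $t_f+t_b\ge m_n$, has length $m_n$ and direction $\theta\delta$, and its endpoints depend continuously on $\theta\in[0,1]$.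

**Step 4: reflect, then rotate.** For $\theta\in[1,2]$ use the mirror image of $N_{2-\theta}$ in the line through $O$ of direction $\delta$. This reflection is $\varphi\mapsto2\delta-\varphi$, i.e. $u\mapsto2-u$, and $F(2-u)=F(u)$, so $E_n$ is invariant. The image has direction $2\delta-(2-\theta)\delta=\theta\delta$. At $\theta=1$ it agrees with $N_1$, which lies on the mirror line. At $\theta=2$ it is the mirror image of $N_0$. Since $N_0$ lies on the line through $O$ of direction $0$, the image of its point $t\,e(0)$ is $t\,e(2\delta)$; so the image is $N_0$ rotated by $2\delta$.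

Now use on $[2j,2j+2]$ the motion on $[0,2]$ rotated by $2j\delta$, for $j=1,\dots,n-1$. Each piece begins where the previous one ends, and $E_n$ is invariant under these rotations. When $\theta$ has run from $0$ to $2n$, the needle has turned through $2n\delta=2\pi$ and is back at its initial position.

**Step 5: scale.** Dilating by $1/m_n$ turns the needle into a unit needle, rotating continuously through $2\pi$ inside $\frac1{m_n}E_n$. In particular this set, which is star-shaped about $O$, contains a unit segment in every direction, without any added radial segments. By (2) its area is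
$$\pi\Big(\frac{M_n}{m_n}\Big)^2A\ \longrightarrow\ \pi A\le\frac{(5-2\sqrt2)\pi}{24}-\pi\gamma\qquad(n\to\infty,\ n\text{ odd}),$$
so for $n$ large it is below $\pi\big(\frac{5-2\sqrt2}{24}-\gamma\big)+\eta_0$. $\square$
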